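\title{Closed surface subgroups of right-angled Artin groups and amalgamation along complete graphs}

\begin{abstract}
Let $\mathcal N$ be the class of finite graphs whose right-angled Artin group contains no closed hyperbolic surface group. We prove a conjecture posed by Kim: $\mathcal N$ is closed under amalgamation along complete subgraphs. The main step is a capping-off theorem. If a right-angled Artin group contains the fundamental group of a compact surface of negative Euler characteristic whose boundary curves are conjugate into subgroups generated by complete subgraphs, then it contains a closed hyperbolic surface group. We extend the result to groups acting on trees, and we show that among chordal graphs the complete graphs are the only ones along which amalgamation preserves $\mathcal N$.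
\end{abstract}

\section{The problem and the results}\label{sec:intro}

Graphs are finite, without loops or multiple edges. The \emph{right-angled Artin group} of a graph $\Gamma$ is
\[
A(\Gamma)=\langle V(\Gamma)\mid [u,v]=1 \text{ for } \{u,v\}\in E(\Gamma)\rangle .
\]
A \emph{surface} is a compact oriented $2$-manifold, and a \emph{closed hyperbolic surface group} is the fundamental group of a closed hyperbolic surface, that is, of a closed connected surface of negative Euler characteristic. We study the class
\[
\mathcal N=\{\Gamma \mid A(\Gamma)\text{ contains no closed hyperbolic surface group}\}.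
\]
The complete graph $K_n$ gives $A(K_n)=\mathbb Z^n$ (we count $K_0=\varnothing$ as complete), and a graph without edges gives a free group. A closed hyperbolic surface group is neither abelian nor free, while subgroups of abelian groups are abelian and subgroups of free groups are free. So both extremes lie in $\mathcal N$. Two known facts describe part of the range between them.
\begin{itemize}
\item[(F1)] If $\Lambda$ is an induced subgraph of $\Gamma$, then $A(\Lambda)$ embeds in $A(\Gamma)$: sending the vertices outside $\Lambda$ to $1$ defines a left inverse of the natural map. Hence $\mathcal N$ is closed under taking induced subgraphs.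
\item[(F2)] If $\Gamma$ has an induced cycle $C_n$ or an induced complement $\overline{C_n}$ with $n\ge5$, then $\Gamma\notin\mathcal N$.
\end{itemize}
By (F1) we regard $A(K)\cong\mathbb Z^{|K|}$ as a subgroup of $A(\Gamma)$ for every complete subgraph $K\subseteq\Gamma$. Of (F2) we use only the case of $C_5$, in the proof of Theorem~\ref{thm:sharp}.

To describe $\mathcal N$ one looks for operations that build graphs in $\mathcal N$ from smaller ones. A \emph{complete graph amalgamation} of $\Gamma_1$ and $\Gamma_2$ is a union $\Gamma=\Gamma_1\cup\Gamma_2$ such that $\Gamma_1\cap\Gamma_2$ is complete. Both graphs are then induced in $\Gamma$: an edge of $\Gamma_2$ between vertices of $\Gamma_1$ joins two vertices of the complete graph $\Gamma_1\cap\Gamma_2$. The following conjecture is posed in \cite{Kim}.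

\medskip
\noindent\textbf{Conjecture.} \emph{If $\Gamma$ is a complete graph amalgamation of $\Gamma_1$ and $\Gamma_2$, and $\Gamma_1,\Gamma_2\in\mathcal N$, then $\Gamma\in\mathcal N$.}
\medskip

Put $K=\Gamma_1\cap\Gamma_2$. In favor of the conjecture, the operation creates no long induced cycle: an induced $C_n$ with $n\ge 5$ meets $K$ in at most two adjacent vertices, the rest of it is a path, and no edge joins $\Gamma_1\setminus K$ to $\Gamma_2\setminus K$, so the cycle lies in $\Gamma_1$ or in $\Gamma_2$. Against it, $A(\Gamma)$ is the amalgamated product $A(\Gamma_1)*_{A(K)}A(\Gamma_2)$ over an abelian group, and such amalgams do create surface groups in general: the genus two surface group is $\langle x,y\rangle *_{[x,y]=[x',y']}\langle x',y'\rangle$, an amalgam of two free groups over $\mathbb Z$. A proof must therefore use the position of $A(K)$ in $A(\Gamma_i)$.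

\begin{theorem}\label{thm:main}
If $\Gamma=\Gamma_1\cup\Gamma_2$ is a complete graph amalgamation, then $\Gamma\in\mathcal N$ if and only if $\Gamma_1,\Gamma_2\in\mathcal N$. In particular the conjecture holds.
\end{theorem}

A closed surface group in $A(\Gamma)$ acts on the tree of the amalgam. Either it lies in a conjugate of a factor, or the surface is cut along essential curves into pieces, each with its group in a conjugate of a factor and its boundary curves in conjugates of $A(K)$. For $K=\varnothing$ there can be no such curves, and the proof ends here. For $K\neq\varnothing$ the pieces have free fundamental groups, which $A(\Gamma_i)$ may well contain. The question is whether one piece forces a closed surface group in $A(\Gamma_i)$, with no help from the other factor. It does.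

\begin{theorem}[Capping off]\label{thm:cap}
Let $Y$ be a compact connected oriented surface with $\chi(Y)<0$ and boundary curves $\partial_1,\dots,\partial_r$, $r\ge1$. Suppose that $F=\pi_1(Y)$ is a subgroup of $A(\Gamma)$ and that each $\partial_i$ represents an element conjugate in $A(\Gamma)$ into $A(K_i)$ for some complete subgraph $K_i\subseteq\Gamma$. Then $A(\Gamma)$ contains the fundamental group of a closed oriented surface of Euler characteristic $2^r\chi(Y)<0$.
\end{theorem}

An element of $F$ representing $\partial_i$ is determined up to conjugation and inversion, so the hypothesis does not depend on its choice. The cutting argument needs only an action on a tree, and it gives the following generalization of Theorem~\ref{thm:main}.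

\begin{theorem}\label{thm:tree}
Let a group $G$ act without inversions on a tree $T$. Suppose that the stabilizer of every vertex $x$ is identified with a group $A(\Gamma_x)$, and that the stabilizer of every edge incident to $x$ is contained in a conjugate in $A(\Gamma_x)$ of $A(K)$ for some complete subgraph $K\subseteq\Gamma_x$. Then $G$ contains a closed hyperbolic surface group if and only if some $A(\Gamma_x)$ does.
\end{theorem}

Completeness of the intersection cannot simply be dropped: $C_5$ is the union of a path with two edges and a path with three edges along two nonadjacent vertices, and paths are in $\mathcal N$ by Theorem~\ref{thm:main} and induction on the length. This example generalizes. A graph is \emph{chordal} if it has no induced cycle of length at least $4$. We say that $\mathcal N$ is \emph{closed under amalgamation along $\Lambda$} if $\Gamma_1\cup\Gamma_2\in\mathcal N$ whenever $\Gamma_1,\Gamma_2\in\mathcal N$ are induced in $\Gamma_1\cup\Gamma_2$ and $\Gamma_1\cap\Gamma_2=\Lambda$.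

\begin{theorem}\label{thm:sharp}
Let $\Lambda$ be a chordal graph. Then $\mathcal N$ is closed under amalgamation along $\Lambda$ if and only if $\Lambda$ is complete.
\end{theorem}

Some hypothesis on $\Lambda$ is needed: for $\Lambda=C_5$ no graph in $\mathcal N$ contains $\Lambda$ as an induced subgraph, so the closure property holds vacuously.

\section{Doubling a pair of pants}\label{sec:example}

The natural way to close up $Y$ is to glue copies of $Y$ along boundary curves. In the group, one glues $F$ to a conjugate $tFt^{-1}$ along a boundary element $c$, and this requires an element $t$ that commutes with $c$ and is otherwise independent of $F$. The difficulty is that the centralizer of $c$ may be cyclic. The following example shows the difficulty and the remedy for a single gluing.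

Let $\Gamma$ consist of two nonadjacent vertices $u,v$. Then $A(\Gamma)$ is free on $u,v$, and we identify it with $F=\pi_1(Y)$ for a pair of pants $Y$ with boundary elements $u$, $v$, $(uv)^{-1}$. Glue two copies of $Y$ along the curve $v$. The result is a sphere with four holes, whose group $D=F*_{\langle v\rangle}F'$ is free on $u,v,u'$. We want to embed $D$ in $A(\Gamma)$ by conjugating the second copy.

The centralizer of $v$ is $\langle v\rangle$, so the only candidates are $t=v^k$, which give
\[
\theta_k\colon D\to F,\qquad u\mapsto u,\quad v\mapsto v,\quad u'\mapsto v^kuv^{-k}.
\]
No $\theta_k$ is injective, since it kills $v^kuv^{-k}u'^{-1}$. But each $d\ne1$ survives under $\theta_k$ for large $k$. Write $d=v^{n_0}x_1v^{n_1}\cdots x_lv^{n_l}$, where $x_j$ is $u^{p_j}$ or $u'^{p_j}$ with $p_j\ne0$, and $n_j\neq0$ whenever $x_j$ and $x_{j+1}$ are powers of the same letter. Then $\theta_k(d)=v^{n'_0}u^{p_1}v^{n_1'}\cdots u^{p_l}v^{n'_l}$, where for $0<j<l$ we have $n_j'=n_j$ if the letters of $x_j,x_{j+1}$ agree and $n'_j=n_j\pm k$ if they differ. For $k>\max_j|n_j|$ these exponents are nonzero, so $\theta_k(d)\neq1$ if $l\ge1$; and $\theta_k(d)=v^{n_0}\neq 1$ if $l=0$.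

The remedy is to make room. Replace $F$ by $\langle u^2,v^2\rangle$. The boundary element becomes $v^2$, and its square root $t=v$ commutes with it. Define
\[
\Psi\colon D\to A(\Gamma),\qquad u\mapsto u^2,\quad v\mapsto v^2,\quad u'\mapsto vu^2v^{-1}.
\]
We show that $\Psi$ is injective by recovering every $\theta_k(d)$ from the single element $\Psi(d)$. Give each generator a dial with positions $0$ and $1$, and read a word from left to right while keeping a record in $A(\Gamma)$. Reading $v$ turns the $v$-dial, and multiplies the record on the right by $v^k$ if the dial was at $0$ and by $v^{1-k}$ if it was at $1$. Reading $v^{-1}$ undoes this move. The same rule holds for $u$. Since $A(\Gamma)$ is free, this is a right action of $A(\Gamma)$ on pairs (record, dial positions). Start with both dials at $0$. Reading $u^2$ records $u^ku^{1-k}=u$, and reading $v^2$ records $v$. Reading $vu^2v^{-1}$ records $v^k$, then $u$, then $v^{-k}$, because $v^{-1}$ undoes the move of the $v$-dial from $0$ to $1$. Each of the three words returns the dials to $0$. Hence reading $\Psi(d)$ from the empty record produces $\theta_k(d)$. If $\Psi(d)=1$, then $\theta_k(d)=1$ for all $k$, so $d=1$.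

The root $t$ is not a free parameter, since $t^2=\Psi(v)$. But as long as the dial only moves between $0$ and $1$ along the step that records $v^k$, the root can be made to stand for an arbitrarily large power of $v$. The proof of Theorem~\ref{thm:cap} does this for all boundary curves at once. Section~\ref{sec:folds} treats the maps $\theta_k$, and Section~\ref{sec:dials} treats $\Psi$ and the dials.

\section{A closed surface and its twisted folds}\label{sec:folds}

Let $Y$ and $F$ be as in Theorem~\ref{thm:cap}. Fix a base point $y_0$ in the interior of $Y$, a path $\gamma_i$ from $y_0$ to $\partial_i$ and an orientation of $\partial_i$, and let $c_i=[\gamma_i\,\partial_i\,\bar\gamma_i]\in F$.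

\subsection*{The surface $\Sigma$}
Let $e_1,\dots,e_r$ be the unit vectors of $(\mathbb Z/2)^r=\{0,1\}^r$, and put
\[
\Sigma=Y\times\{0,1\}^r\big/\sim,\qquad (y,\sigma)\sim(y,\sigma+e_i)\ \text{ for } y\in\partial_i .
\]
The copies of $Y$ are glued in the pattern of the cube graph, with vertices $\sigma\in\{0,1\}^r$ and an edge of \emph{color} $i$ between $\sigma$ and $\sigma+e_i$. (Remark~\ref{rem:cube} explains why we do not take two copies only.) Every boundary circle is glued to exactly one other, so $\Sigma$ is closed, and it is connected because the cube graph is. Orient $Y\times\{\sigma\}$ as $Y$ if $\sum\sigma_i$ is even and oppositely if it is odd. Adjacent copies receive opposite orientations, so these fit together along the gluing circles. Circles have Euler characteristic $0$, so $\chi(\Sigma)=2^r\chi(Y)<0$.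

An oriented edge $\epsilon$ of color $i$ from $\sigma$ to $\sigma'$ has sign $s(\epsilon)=+1$ if $\sigma_i=0$ and $s(\epsilon)=-1$ if $\sigma_i=1$, and $\bar\epsilon$ denotes the reversed edge. It stands for the path in $\Sigma$ that follows $\gamma_i$ in the copy $\sigma$ and then $\bar\gamma_i$ in the copy $\sigma'$. Let $\Pi$ be the group generated by copies $F_\sigma=\{f_\sigma : f\in F\}$ of $F$, one for each vertex, and by the oriented edges, subject to
\begin{equation}\label{eq:rel}
\epsilon\bar\epsilon=1,\qquad (c_i)_\sigma\,\epsilon=\epsilon\,(c_i)_{\sigma'}\qquad(\epsilon\text{ of color } i \text{ from }\sigma\text{ to }\sigma').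
\end{equation}
The van Kampen theorem, in the form used for graphs of groups, identifies $\pi_1(\Sigma,(y_0,0))$ with the subgroup of $\Pi$ formed by the elements
\begin{equation}\label{eq:loop}
d=(f_0)_{\sigma^0}\,\epsilon_1\,(f_1)_{\sigma^1}\cdots\epsilon_n\,(f_n)_{\sigma^n},\qquad f_j\in F,
\end{equation}
where $\epsilon_j$ runs from $\sigma^{j-1}$ to $\sigma^j$ and $\sigma^0=\sigma^n=0$.

For $k\in\mathbb Z$ define $\theta_k\colon\Pi\to F$ by $\theta_k(f_\sigma)=f$ and $\theta_k(\epsilon)=c_i^{s(\epsilon)k}$ for $\epsilon$ of color $i$. The relations \eqref{eq:rel} are respected because $s(\bar\epsilon)=-s(\epsilon)$ and $c_i$ commutes with its powers. On $\pi_1(\Sigma)$, the map $\theta_0$ is induced by the fold $(y,\sigma)\mapsto y$, and $\theta_k$ is the fold preceded by $k$ twists about every gluing circle. No $\theta_k$ is injective on $\pi_1(\Sigma)$, because $F$ is free.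

\subsection*{Big powers}
In Section~\ref{sec:example} the gluing element was a free generator, and reduced words showed that each element survives. In general we use the dynamics of the boundary elements. The next lemma is a case of G.~Baumslag's big powers lemma for free groups.

\begin{lemma}\label{lem:big}
Let $n\ge1$, $i_1,\dots,i_n\in\{1,\dots,r\}$ and $f_0,\dots,f_n\in F$. Suppose that for each $1\le j<n$ we have $i_j\ne i_{j+1}$ or $f_j\notin\langle c_{i_j}\rangle$. Then $f_0c_{i_1}^{k_1}f_1c_{i_2}^{k_2}\cdots c_{i_n}^{k_n}f_n\ne1$ whenever all $|k_j|$ are sufficiently large.
\end{lemma}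

\begin{proof}
Since $\chi(Y)<0$, the surface $Y$ has a hyperbolic metric with geodesic boundary. Its universal cover $\widetilde Y$ is a closed convex subset of $\mathbb H^2$ bounded by disjoint geodesic lines, and $F$ acts on it by orientation-preserving isometries of $\mathbb H^2$, which also act on the circle at infinity $S^1_\infty$. The lift of $\gamma_i$ at the base point of $\widetilde Y$ ends on a boundary line $\ell_i$ covering $\partial_i$; its stabilizer is $\langle c_i\rangle$, and $c_i$ translates along it. We need two facts.

(a) \emph{Distinct boundary lines have no common endpoint in $S^1_\infty$.} For small $\delta>0$ the $\delta$-neighborhoods of the curves $\partial_i$ are disjoint collars. They lift to disjoint neighborhoods of the boundary lines, so distinct lines are at distance at least $\delta$, whereas lines with a common endpoint are at distance $0$.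

(b) \emph{If $g\neq 1$ translates along a line with endpoint set $E$, and $N\supset E$ is open in $S^1_\infty$, then $g^k(S^1_\infty\setminus N)\subset N$ for all large $|k|$.} In the upper half-plane with $E=\{0,\infty\}$ we have $g(z)=\lambda z$ with $0<\lambda\ne1$, and $S^1_\infty\setminus N$ is a compact subset of $\mathbb R\setminus\{0\}$.

Put $b_j=f_0\cdots f_{j-1}$, $g_j=b_jc_{i_j}b_j^{-1}$ and $f=f_0\cdots f_n$. The product in the statement equals $g_1^{k_1}\cdots g_n^{k_n}f$, and $g_j$ translates along the boundary line $b_j\ell_{i_j}$, whose endpoint set we call $E_j$. If $b_j\ell_{i_j}=b_{j+1}\ell_{i_{j+1}}$, then $\ell_{i_j}=f_j\ell_{i_{j+1}}$. Both sides cover the same boundary curve, so $i_j=i_{j+1}$, and then $f_j$ stabilizes $\ell_{i_j}$, so $f_j\in\langle c_{i_j}\rangle$. This is excluded, hence $E_j\cap E_{j+1}=\emptyset$ by (a).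

Choose $p\in S^1_\infty$ with $p\notin E_1$ and $fp\notin E_n$; only four points are excluded. Choose open sets $N_j\supset E_j$ so small that $N_j\cap N_{j+1}=\emptyset$, $p\notin N_1$ and $fp\notin N_n$. Let all $|k_j|$ be large enough for (b) to apply to $g_j$ and $N_j$. Then $g_n^{k_n}fp\in N_n$. This point is outside $N_{n-1}$, so $g_{n-1}^{k_{n-1}}$ sends it into $N_{n-1}$, and after $n$ steps $g_1^{k_1}\cdots g_n^{k_n}fp\in N_1$. Since $p\notin N_1$, the product moves $p$.
\end{proof}

\begin{proposition}\label{prop:theta}
For every $d\in\pi_1(\Sigma)$ with $d\neq 1$ there is $k$ with $\theta_k(d)\ne1$.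
\end{proposition}

\begin{proof}
Write $d$ in the form \eqref{eq:loop} with $n$ minimal, and let $i_j$ be the color of $\epsilon_j$. Then $\theta_k(d)=f_0c_{i_1}^{\pm k}f_1\cdots c_{i_n}^{\pm k}f_n$. If $n=0$, this is $f_0\ne1$. Let $n\ge1$, and suppose that $i_j=i_{j+1}=i$ and $f_j=c_i^{\,l}$ for some $j<n$. Each vertex of the cube meets only one edge of color $i$, so $\epsilon_{j+1}=\bar\epsilon_j$, and \eqref{eq:rel} gives $\epsilon_j(c_i^{\,l})_{\sigma^j}\bar\epsilon_j=(c_i^{\,l})_{\sigma^{j-1}}$. This yields an expression for $d$ with $n-2$ edges, against minimality. So Lemma~\ref{lem:big} applies, and $\theta_k(d)\neq1$ for large $k$.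
\end{proof}

\section{Roots and dials}\label{sec:dials}

We now use the embedding $F\le A=A(\Gamma)$. Let $V=V(\Gamma)$. For $m\ge2$ the map $v\mapsto v^m$ defines an endomorphism $\varphi_m$ of $A$, because powers of commuting elements commute.

\subsection*{The dial action}
We want a way to read elements of $A$ that undoes $\varphi_m$ and yet turns a short power $v^n$ into $v^{kn}$. So each generator gets a dial with $m$ positions, on which $m-1$ steps record $v^k$ and one exceptional step corrects the total of a full turn to $v$. Let $Q=(\mathbb Z/m)^V$ with basis $(e_v)_{v\in V}$, and represent the coordinates of $q\in Q$ by integers $q_v\in\{0,\dots,m-1\}$. For $k\in\mathbb Z$ put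
\[
\kappa(j)=k\quad(0\le j\le m-2),\qquad \kappa(m-1)=1-k(m-1),
\]
so that $\kappa(0)+\dots+\kappa(m-1)=1$.

\begin{lemma}\label{lem:dial}
Fix $m\ge2$ and $k\in\mathbb Z$. There is a right action of $A$ on $A\times Q$ with
\[
(g,q)\cdot v=(g\,v^{\kappa(q_v)},\,q+e_v)\qquad(v\in V),
\]
and it has the following properties.
\begin{itemize}
\item[(i)] $(g,q)\cdot\varphi_m(h)=(gh,q)$ for all $g,h\in A$ and $q\in Q$.
\item[(ii)] If $n\in\mathbb Z$ and the integer $q_v+n$ lies in $\{0,\dots,m-1\}$, then $(g,q)\cdot v^n=(g\,v^{kn},q+ne_v)$.
\end{itemize}
\end{lemma}

\begin{proof}
The map assigned to $v$ is a bijection, with inverse $(g,q)\mapsto(g\,v^{-\kappa((q-e_v)_v)},q-e_v)$. Let $u,v$ be adjacent. Adding $e_u$ does not change $q_v$, and adding $e_v$ does not change $q_u$, so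
\[
(g,q)\cdot u\cdot v=(g\,u^{\kappa(q_u)}v^{\kappa(q_v)},\,q+e_u+e_v),\qquad
(g,q)\cdot v\cdot u=(g\,v^{\kappa(q_v)}u^{\kappa(q_u)},\,q+e_u+e_v).
\]
These agree because $u$ and $v$ commute in $A$. Hence the defining relations hold and the action exists.

(i) While $v^m$ is read, the $v$-coordinate takes each value in $\mathbb Z/m$ once and returns, so $(g,q)\cdot v^m=(g\,v^{\sum_j\kappa(j)},q)=(gv,q)$. Inverting this bijection gives $(g,q)\cdot v^{-m}=(gv^{-1},q)$. Now induct on the length of a word for $h$.

(ii) For $n\ge0$ the steps start at the positions $q_v,\dots,q_v+n-1\le m-2$, and each records $v^k$. For $n<0$ put $q'=q+ne_v$. Then $q'_v=q_v+n$ and $q'_v+|n|=q_v\le m-1$, so the first case gives $(g\,v^{kn},q')\cdot v^{-n}=(g,q)$. Apply $v^{n}$ to both sides.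
\end{proof}

\subsection*{The homomorphism $\Psi$}
By hypothesis
\[
c_i=h_iw_ih_i^{-1},\qquad h_i\in A,\qquad w_i=\prod_{v\in K_i}v^{a_{v,i}}\in A(K_i),
\]
and we put $a_{v,i}=0$ for $v\notin K_i$. Fix $m\geq 2$ with
\begin{equation}\label{eq:m}
m>\max_{v\in V}\sum_{i=1}^r|a_{v,i}| .
\end{equation}
Since $A(K_i)$ is abelian, $\varphi_m(w_i)=w_i^m$. Therefore
\[
t_i=\varphi_m(h_i)\,w_i\,\varphi_m(h_i)^{-1}\qquad\text{satisfies}\qquad t_i^m=\varphi_m(c_i),
\]
and in particular $t_i$ commutes with $\varphi_m(c_i)$. Define $\Psi\colon\Pi\to A$ by $\Psi(f_\sigma)=\varphi_m(f)$ and $\Psi(\epsilon)=t_i^{s(\epsilon)}$ for $\epsilon$ of color $i$. The relations \eqref{eq:rel} are respected by the last remark. The map $\Psi$ does not depend on $k$.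

Reading $t_i^{\pm1}$ turns the $v$-dial by $\pm a_{v,i}$, and Lemma~\ref{lem:dial}(ii) applies only if this turn avoids the exceptional step. We ensure this by assigning to every vertex $\sigma$ of the cube a dial setting $q(\sigma)\in Q$, with coordinates
\[
q(\sigma)_v=\sum_{i=1}^r\bigl(\max(0,-a_{v,i})+\sigma_ia_{v,i}\bigr).
\]
The $i$-th summand is $\max(0,-a_{v,i})$ if $\sigma_i=0$ and $\max(0,a_{v,i})$ if $\sigma_i=1$, so it lies in $[0,|a_{v,i}|]$. By \eqref{eq:m} the integer on the right lies in $\{0,\dots,m-1\}$; this is the only use of \eqref{eq:m}. If $\sigma_i=0$, then
\begin{equation}\label{eq:shift}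
q(\sigma)_v+a_{v,i}=q(\sigma+e_i)_v\quad\text{as integers, for every } v .
\end{equation}

\begin{lemma}\label{lem:read}
Fix $k\in\mathbb Z$. For every edge $\epsilon$ from $\sigma$ to $\sigma'$ and every $g\in A$ we have $(g,q(\sigma))\cdot\Psi(\epsilon)=(g\,\theta_k(\epsilon),q(\sigma'))$.
\end{lemma}

\begin{proof}
Let $\epsilon$ have color $i$ and sign $+1$, so $\sigma_i=0$ and $\sigma'=\sigma+e_i$. Read $w_i$ one factor $v^{a_{v,i}}$ at a time, starting at $q(\sigma)$. Factors belonging to other vertices do not move the $v$-dial, so it stands at $q(\sigma)_v$ when $v^{a_{v,i}}$ is read. By \eqref{eq:shift} and Lemma~\ref{lem:dial}(ii) this factor records $v^{ka_{v,i}}$. The vertices of $K_i$ commute, so the total record is $\prod_vv^{ka_{v,i}}=w_i^k$, and the final setting is $q(\sigma')$. With Lemma~\ref{lem:dial}(i) for $h_i$ and $h_i^{-1}$,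
\[
(g,q(\sigma))\cdot t_i=(gh_i,q(\sigma))\cdot w_i\,\varphi_m(h_i^{-1})=(gh_iw_i^k,q(\sigma'))\cdot\varphi_m(h_i^{-1})=(g\,c_i^k,q(\sigma')).
\]
Replacing $g$ by $gc_i^{-k}$ and applying $t_i^{-1}$ gives $(g,q(\sigma'))\cdot t_i^{-1}=(g\,c_i^{-k},q(\sigma))$, which is the claim for $\bar\epsilon$.
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:cap}]
We show that $\Psi$ is injective on $\pi_1(\Sigma)$. Let $d$ be as in \eqref{eq:loop} and fix $k$. Read
\[
\Psi(d)=\varphi_m(f_0)\Psi(\epsilon_1)\varphi_m(f_1)\cdots\Psi(\epsilon_n)\varphi_m(f_n)
\]
from $(1,q(0))$. By Lemma~\ref{lem:dial}(i) the factor $\varphi_m(f_j)$ records $f_j$ and keeps the setting, and by Lemma~\ref{lem:read} the factor $\Psi(\epsilon_j)$ records $\theta_k(\epsilon_j)$ and changes the setting from $q(\sigma^{j-1})$ to $q(\sigma^j)$. Hence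
\[
(1,q(0))\cdot\Psi(d)=(\theta_k(d),q(0)).
\]
If $\Psi(d)=1$, then $\theta_k(d)=1$ for every $k$, and $d=1$ by Proposition~\ref{prop:theta}.
\end{proof}

Call a subgroup $\pi_1(Y)\le A(\Gamma)$ as in Theorem~\ref{thm:cap} a \emph{relative surface group}. The theorem says that the relative version of $\mathcal N$ coincides with $\mathcal N$.

\begin{corollary}\label{cor:rel}
A graph $\Gamma$ lies in $\mathcal N$ if and only if $A(\Gamma)$ contains neither a closed hyperbolic surface group nor a relative surface group.
\end{corollary}

\begin{remark}[Why the cube]\label{rem:cube}
In the double of $Y$, made of two copies joined along all $r$ curves, a loop may cross $\partial_i$ and return through $\partial_j$. It changes the $v$-dial by $a_{v,i}-a_{v,j}$, and if this is nonzero its powers drive the dial over the exceptional step for any $m$. On the cube a closed path crosses each color alternately in the two directions, so the setting depends only on the vertex.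
\end{remark}

\begin{remark}[The hypotheses]\label{rem:hyp}
Completeness of $K_i$ gives the root $t_i$ and the record $w_i^k$. Without it the theorem fails: in Section~\ref{sec:example} the third boundary element $(uv)^{-1}$ is not conjugate to a power of a generator, and the free group contains no closed hyperbolic surface group. The condition $\chi(Y)<0$ enters through Lemma~\ref{lem:big}. If $Y$ is an annulus and $F=A(K_1)=\mathbb Z$, then $\Sigma$ is a torus and $\pi_1(\Sigma)$ does not embed. Finally, the hypotheses force $r\ge2$: for $r=1$ the element $c_1\neq1$ is a product of commutators, while $A(K_1)$ injects into the abelianization $\mathbb Z^V$. This excludes the genus two splitting of Section~\ref{sec:intro}.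
\end{remark}

\section{Cutting a surface along a tree action}\label{sec:cut}

A tree is given the metric in which edges have length $1$. A group acts \emph{without inversions} if every element that preserves an edge fixes both its endpoints. The midpoint $\mu$ of an edge separates the tree into two \emph{sides}, and $\mu$ lies on the geodesic $[p,p']$ between two vertices exactly when they are on different sides. A simple closed curve on a surface is \emph{essential} if it is not null-homotopic; an inessential one bounds a disc.

\begin{lemma}\label{lem:cut}
Let $S$ be a closed connected oriented surface with $\chi(S)<0$, and let $P=\pi_1(S)$ act without inversions on a tree $T$. Then either $P$ fixes a vertex, or there are a compact connected oriented surface $Y$ with $\partial Y\ne\emptyset$ and $\chi(Y)<0$, an identification of $\pi_1(Y)$ with a subgroup $H\le P$, and a vertex $x$ fixed by $H$, such that every boundary curve of $Y$ is represented by an element of $H$ that fixes an edge incident to $x$.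
\end{lemma}

The idea is to map the universal cover $\widetilde S$ equivariantly to $T$ and cut along the preimage of the midpoints. It suffices to define the map on the $1$-skeleton of a triangulation and to draw the curves by hand in each triangle.

\begin{proof}
\emph{Step 1: chords.} Triangulate $S$ and lift the triangulation to $\widetilde S$, on which $P$ acts freely. Choose an image vertex in $T$ for one vertex in each $P$-orbit, extend equivariantly, and map each edge linearly onto the geodesic between the images of its endpoints. This defines an equivariant map $\pi$ from the $1$-skeleton to $T$. Let $\Delta$ be a triangle with corners $z_1,z_2,z_3$ and $p_i=\pi(z_i)$, and let $\mu$ be a midpoint in $\pi(\partial\Delta)$. Then $\mu$ separates one $p_i$ from the other two, so it has exactly two preimages in $\partial\Delta$, one in the interior of each side at $z_i$. Join them by a straight segment, the \emph{$\mu$-chord}, which \emph{cuts off} $z_i$ (Figure~\ref{fig:chords}). There are finitely many chords in $\Delta$.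

\begin{figure}[ht]
\centering
\begin{tikzpicture}[scale=0.95]
\draw (2,3.4) -- (0,0) -- (4,0) -- cycle;
\draw[very thick] (1.667,2.833) -- (2.333,2.833);
\draw[very thick] (1,1.7) -- (3,1.7);
\draw[very thick] (0.333,0.567) -- (1,0);
\draw[very thick] (3.667,0.567) -- (3,0);
\node[above] at (2,3.4) {$z_1$};
\node[left] at (0,0) {$z_2$};
\node[right] at (4,0) {$z_3$};
\node[right] at (2.4,2.9) {$\mu_1$};
\node[right] at (3.05,1.75) {$\mu_2$};
\node at (0.98,0.52) {$\mu_3$};
\node at (3.02,0.52) {$\mu_4$};
\draw (7.5,3.4) -- (7.5,1) -- (6.4,0.2);
\draw (7.5,1) -- (8.6,0.2);
\foreach \x/\y in {7.5/3.4, 7.5/2.2, 7.5/1, 6.4/0.2, 8.6/0.2} \fill (\x,\y) circle (2pt);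
\foreach \x/\y in {7.5/2.8, 7.5/1.6, 6.95/0.6, 8.05/0.6} \draw[fill=white] (\x,\y) circle (2pt);
\node[above] at (7.5,3.4) {$p_1$};
\node[left] at (6.4,0.2) {$p_2$};
\node[right] at (8.6,0.2) {$p_3$};
\node[right] at (7.55,2.8) {$\mu_1$};
\node[right] at (7.55,1.6) {$\mu_2$};
\node[above left] at (6.95,0.6) {$\mu_3$};
\node[above right] at (8.05,0.6) {$\mu_4$};
\end{tikzpicture}
\caption{The sides of a triangle (left) map onto the geodesics between $p_1,p_2,p_3$ in the tree (right). Each edge midpoint $\mu_j$ has two preimages on the boundary of the triangle, and they are joined by a chord.}
\label{fig:chords}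
\end{figure}

Two chords of a convex region are disjoint if their endpoints are distinct and do not alternate on the boundary. Let $\mu\ne\mu'$. If both chords cut off $z_i$, their endpoints are ordered along both sides at $z_i$ by the distances of $\mu$ and $\mu'$ from $p_i$, so they do not alternate. Suppose that the $\mu$-chord cuts off $z_i$, the $\mu'$-chord cuts off $z_j$, and $z_l$ is the third corner. The endpoints alternate only if $p_i,\mu',\mu,p_j$ occur in this order on $[p_i,p_j]$. In that case the $p_i$-side of $\mu'$ is connected and misses $\mu$, so it is contained in the $p_i$-side of $\mu$. But $p_l$ lies on the $p_i$-side of $\mu'$ and on the $p_j$-side of $\mu$, a contradiction. So distinct chords are disjoint.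

Let $\widetilde L$ be the union of all chords. An endpoint of a $\mu$-chord lies in the interior of an edge of the triangulation and is an endpoint of exactly one chord in each of the two adjacent triangles, both for the same $\mu$. So $\widetilde L$ is a $P$-invariant, properly embedded $1$-manifold, and each of its components is labeled by one edge of $T$.

\emph{Step 2: labels of regions.} The components of $T$ minus all midpoints are the open $\frac12$-balls about the vertices. The endpoints of a $\mu$-chord divide $\partial\Delta$ into two arcs whose images miss $\mu$; one contains $z_i$, the other contains $z_j$ and $z_l$, so they map to different sides of $\mu$. Let $y,y'\in\partial\Delta\setminus\widetilde L$ have images in different balls. Some midpoint $\mu$ separates these images, it lies in the connected set $\pi(\partial\Delta)$, and so the $\mu$-chord separates $y$ from $y'$ in $\Delta$. Moreover each component of $\Delta\setminus\widetilde L$ meets $\partial\Delta$, since the chords have no common endpoints. Hence each component of $\Delta\setminus\widetilde L$ is labeled by a vertex of $T$, the center of the ball containing the image of its boundary points. The labels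 from adjacent triangles agree on the common side, so each component of $\widetilde S\setminus\widetilde L$, which we call a \emph{region}, is labeled by a vertex. Near an endpoint of a $\mu$-chord, the side of the triangle maps across $\mu$, so the regions on the two sides of a component of $\widetilde L$ are labeled by the two endpoints of its edge. All labels are equivariant. Thus the stabilizer of a region fixes its vertex, and, as there are no inversions, the stabilizer of a component of $\widetilde L$ fixes its edge pointwise.

\emph{Step 3: discarding inessential curves.} The image $L$ of $\widetilde L$ in $S$ is a finite disjoint union of simple closed curves. The regions of $S\setminus L$ need not be $\pi_1$-injective, so we cut only along the union $L'$ of the essential curves and show that the labels survive.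

Each inessential curve of $L$ bounds a disc, which is unique because $S$ is not a sphere, and which contains no essential curve. Two such closed discs $D,D'$ with different boundaries are disjoint or nested. Indeed, if $\partial D'\subset D$, then $\partial D'$ bounds a disc inside $D$, which is $D'$ by uniqueness; the case $\partial D\subset D'$ is symmetric; and otherwise the connected set $D'$ misses $\partial D$ and is not contained in $D$, so it misses $D$.

Let $Y$ be a component of $S$ cut along $L'$. By van Kampen, $P$ is the fundamental group of a graph of groups with the groups of these components at the vertices and infinite cyclic edge groups. The edge maps are injective because the curves of $L'$ are essential and $P$ is torsion-free, and in that case the vertex groups inject. So $\pi_1(Y)$ is identified with the stabilizer $H$ of a component $U$ of the preimage of $\operatorname{int}Y$ in $\widetilde S$. Let $U^\circ$ be $U$ minus the lifts of the maximal discs contained in $\operatorname{int}Y$. These lifts form a locally finite family of disjoint closed discs, so $U^\circ$ is open and connected. It misses $\widetilde L$, because every curve of $L$ in $\operatorname{int}Y$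 lies in a maximal disc, and its frontier lies in $\widetilde L$. Hence $U^\circ$ is a region. It is preserved by $H$, so $H$ fixes its label $x$. A boundary curve of $Y$ is represented by an element of $H$ that stabilizes a component $\ell$ of $\widetilde L$ in the frontier of $U$. The removed discs are locally finite and miss $\ell$, so $\ell$ lies in the frontier of $U^\circ$. By Step~2 the edge of $\ell$ is incident to $x$ and is fixed by that element.

\emph{Step 4: choice of the piece.} If $L'=\emptyset$, then $Y=S$ and $P=H$ fixes $x$. Otherwise every component $Y$ has nonempty boundary consisting of essential curves. So none is a disc, and all have $\chi(Y)\le0$. Their Euler characteristics add up to $\chi(S)<0$, so one of them has $\chi(Y)<0$.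
\end{proof}

\section{Trees of groups and complete amalgamations}\label{sec:amalg}

\begin{proof}[Proof of Theorem~\ref{thm:tree}]
The groups $A(\Gamma_x)$ are subgroups of $G$, which gives one direction. Conversely, let $P\le G$ be a closed hyperbolic surface group and apply Lemma~\ref{lem:cut} to its action on $T$. If $P$ fixes a vertex $x$, then $P\le A(\Gamma_x)$. Otherwise we obtain $\pi_1(Y)=H\le A(\Gamma_x)$ with $\chi(Y)<0$ and $\partial Y\neq\emptyset$, and each boundary curve is represented by an element in the stabilizer of an edge incident to $x$. By hypothesis this element is conjugate in $A(\Gamma_x)$ into $A(K)$ for a complete $K\subseteq\Gamma_x$. Theorem~\ref{thm:cap} gives a closed hyperbolic surface group in $A(\Gamma_x)$.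
\end{proof}

Recall the Bass--Serre tree of an amalgam $G=B_1*_CB_2$ in which $C$ embeds in both factors. Its vertices are the cosets $gB_1$ and $gB_2$, its edges are the cosets $gC$, and $gC$ joins $gB_1$ to $gB_2$. The group $G$ acts by left multiplication, without inversions because the two types of vertices are preserved. The vertex $gB_i$ has stabilizer $gB_ig^{-1}$, and the edges incident to it are the cosets $gbC$ with $b\in B_i$, with stabilizers $g\,bCb^{-1}g^{-1}$.

\begin{proof}[Proof of Theorem~\ref{thm:main}]
Let $K=\Gamma_1\cap\Gamma_2$. Every edge of $\Gamma$ lies in $\Gamma_1$ or in $\Gamma_2$, so the presentation of $A(\Gamma)$ is that of $A(\Gamma_1)*_{A(K)}A(\Gamma_2)$, and $A(K)$ embeds in both factors by (F1). Identify the stabilizer $gA(\Gamma_i)g^{-1}$ of a vertex of the Bass--Serre tree with $A(\Gamma_i)$ by conjugation by $g^{-1}$. The stabilizers of the incident edges become the groups $bA(K)b^{-1}$ with $b\in A(\Gamma_i)$, and $K$ is complete. By Theorem~\ref{thm:tree}, $A(\Gamma)$ contains a closed hyperbolic surface group if and only if $A(\Gamma_1)$ or $A(\Gamma_2)$ does.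
\end{proof}

Induction on $s$ gives the following.

\begin{corollary}\label{cor:iter}
If $\Gamma$ decomposes along complete separators into $\Gamma_1,\dots,\Gamma_s$, that is, if it is built from these graphs by successive complete graph amalgamations, then $\Gamma\in\mathcal N$ if and only if all $\Gamma_i\in\mathcal N$.
\end{corollary}

\section{Chordal graphs and sharpness}\label{sec:chordal}

To imitate the decomposition of $C_5$ we need two nonadjacent vertices $u,w$ of $\Lambda$ that can be joined by a new path without leaving $\mathcal N$. A new path from $u$ to $w$ may close up long induced cycles through $\Lambda$. We prevent this by choosing $u$ and $w$ on the two sides of a complete separator $K$ and joining the new vertices to all of $K$.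

Induced subgraphs of chordal graphs are chordal. A \emph{clique tree} of a graph is a tree whose vertices are the maximal complete subgraphs (maximal cliques), such that the maximal cliques containing any given vertex span a subtree. Nonempty chordal graphs have clique trees (Buneman, Gavril); for a disconnected graph, join clique trees of the components into one tree by arbitrary extra edges.

\begin{lemma}\label{lem:leaf}
Let $\Lambda$ be chordal and not complete. Then $\Lambda=M\cup\Lambda'$ is a complete graph amalgamation with $M$ complete, and with $K=M\cap\Lambda'$ there are nonadjacent vertices $u\in M\setminus K$ and $w\in\Lambda'\setminus K$ such that $w$ is adjacent to all vertices of $K$.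
\end{lemma}

\begin{proof}
Every vertex and every edge lies in a maximal clique, and $\Lambda$ is not complete, so a clique tree has at least two vertices. Let $M$ be a leaf, $M'$ its neighbor, and $\Lambda'$ the union of the maximal cliques other than $M$. Then $\Lambda=M\cup\Lambda'$. A vertex in $M$ and in another maximal clique lies in every clique on the path between them, hence in $M'$. So $K=M\cap\Lambda'$ equals $M\cap M'$, which is complete and possibly empty. Distinct maximal cliques are not nested, so there are $u\in M\setminus K$ and $w\in M'\setminus K$, and $w$ is adjacent to all of $K\subset M'$. The only maximal clique containing $u$ is $M$, and $w\notin M$, so $u$ and $w$ are not adjacent.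
\end{proof}

Since $u\notin\Lambda'$, the chordal graph $\Lambda'$ has fewer vertices than $\Lambda$. By induction, chordal graphs are iterated complete amalgamations of complete graphs (Dirac), and Corollary~\ref{cor:iter} applies.

\begin{corollary}\label{cor:chordal}
Every chordal graph lies in $\mathcal N$.
\end{corollary}

\begin{proof}[Proof of Theorem~\ref{thm:sharp}]
If $\Lambda$ is complete, apply Theorem~\ref{thm:main}. Let $\Lambda$ be chordal and not complete, take $M,\Lambda',K,u,w$ as in Lemma~\ref{lem:leaf}, and let $x,a,b$ be new vertices. For a set $W$ of vertices write $[W]$ for the complete graph on $K\cup W$. Define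
\[
\Gamma_1=M\cup[u,x]\cup[x,w]\cup\Lambda',\qquad
\Gamma_2=M\cup[u,a]\cup[a,b]\cup[b,w]\cup\Lambda' .
\]
All vertices of $K$ are adjacent to $u$ and $w$ in $\Lambda$, so no edge is added between vertices of $\Lambda$. Thus $\Gamma_1$ is $\Lambda$ with $x$ joined exactly to $K\cup\{u,w\}$, and $\Gamma_2$ is $\Lambda$ with $a$ joined exactly to $K\cup\{u,b\}$ and $b$ joined exactly to $K\cup\{a,w\}$.

Form the unions from left to right. Since $w\notin M$ and $M\cap\Lambda'=K$, each term of $\Gamma_1$ meets the union of the preceding terms in $[u]$, $[x]$, $[w]$ respectively, and each term of $\Gamma_2$ does so in $[u]$, $[a]$, $[b]$, $[w]$. All terms are chordal, hence in $\mathcal N$ by Corollary~\ref{cor:chordal}, and Corollary~\ref{cor:iter} gives $\Gamma_1,\Gamma_2\in\mathcal N$.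

Let $\Gamma=\Gamma_1\cup\Gamma_2$. Then $\Gamma_1\cap\Gamma_2=\Lambda$ is induced in both graphs, so an edge of $\Gamma_2$ between vertices of $\Gamma_1$ is an edge of $\Lambda$, and the same holds with the indices exchanged. Hence both graphs are induced in $\Gamma$. The vertices $u,x,w,b,a$ form a cycle in this order, and the five remaining pairs $uw$, $ub$, $xb$, $xa$, $wa$ are not edges. So $\Gamma$ has an induced $C_5$, and $\Gamma\notin\mathcal N$ by (F2).
\end{proof}

\begin{thebibliography}{9}
\bibitem{Kim} Sang-hyun Kim, \emph{On right-angled Artin groups without surface subgroups}, arXiv:0811.1946 (2008).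
\end{thebibliography}
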